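# Fixed ideals and trace ideals in Gorenstein rings of characteristic $p$

All rings are commutative and Noetherian unless they are visibly not, $p$ is a prime, and $R$ has characteristic $p$. We write $Q$ for the total quotient ring of $R$. An ideal, or an $R$-submodule of $Q$, is called *regular* if it contains a nonzerodivisor.

## 1. Frobenius, fixed ideals, trace ideals

**Definition 1.1.** Let $F_*R$ be the ring $R$ regarded as an $R$-module through the Frobenius map $F$. Its elements are written $F_*a$, and $r\cdot F_*a=F_*(r^pa)$. The ring $R$ is *$F$-finite* if $F_*R$ is a finitely generated $R$-module.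

An element of $\operatorname{Hom}_R(F_*R,R)$ is thus an additive map $\psi$ with $\psi(F_*(r^pa))=r\,\psi(F_*a)$. The ring $F_*R$ acts on $\operatorname{Hom}_R(F_*R,R)$ by premultiplication, so $F_*c\cdot\psi$ is the map $F_*a\mapsto\psi(F_*(ca))$.

*Example.* Let $k$ be a perfect field and $P=k[[x_1,\dots,x_m]]$. Every $u\in P$ is uniquely $u=\sum_a u_a^p\,x^a$ with $a\in\{0,\dots,p-1\}^m$, so $F_*P$ is free with basis $F_*x^a$. Define $\Phi_0\in \operatorname{Hom}_P(F_*P,P)$ by
$$\Phi_0\big(F_*(c\,x^{pi+(p-1,\dots,p-1)})\big)=c^{1/p}x^i\qquad(c\in k),$$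
with all other monomials sent to $0$; on power series it acts monomial by monomial. For $u=\sum_a u_a^px^a$,
$$\Phi_0\big(F_*(u\,x^{(p-1,\dots,p-1)-a})\big)=u_a, \tag{1}$$
because $x_i^{a'_i-a_i+p-1}$ has exponent between $0$ and $2p-2$, and this is $\equiv-1$ mod $p$ only when $a_i'=a_i$. So the dual basis element of $F_*x^a$ is $\Phi_0(F_*(x^{(p-1,\dots,p-1)-a}\,\cdot\,))$, and $\Phi_0$ generates $\operatorname{Hom}_P(F_*P,P)$ as an $F_*P$-module.

**Definition 1.2.** An $F$-finite ring has, at least locally, a dualizing complex; let $\omega_R$ be the associated canonical module. The ring $R$ is *quasi-Gorenstein* if $\omega_R$ is locally isomorphic to $R$. Since $\operatorname{Hom}_R(F_*R,R)\cong F_*\omega_R^{(1-p)}$, there is then, at least locally, a map $\Phi$ that generates $\operatorname{Hom}_R(F_*R,R)$ as an $F_*R$-module. We always assume that such a generator exists on $R$, as it does when $R$ is local.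

Gorenstein rings are quasi-Gorenstein. For hypersurfaces, $\Phi$ is explicit. The following is in Fedder, *F-purity and rational singularity*, Trans. AMS 278 (1983), §1; the proof is short.

**Lemma 1.3.** Let $P=k[[x_1,\dots,x_m]]$ with $k$ perfect, let $h\in P$ be a nonzero nonunit, and $R=P/(h)$. Then $\Phi(F_*\bar r)=\overline{\Phi_0(F_*(h^{p-1}r))}$ is well defined and generates $\operatorname{Hom}_R(F_*R,R)$.

*Proof.* It is well defined since $\Phi_0(F_*(h^{p-1}\cdot hr'))=h\,\Phi_0(F_*r')$. Let $\psi\in\operatorname{Hom}_R(F_*R,R)$. As $F_*P$ is free over $P$, the composite $F_*P\to F_*R\xrightarrow{\psi}R$ lifts to a map $F_*P\to P$, which is $\Phi_0(F_*(c\,\cdot))$ for some $c\in P$. Since the composite kills $F_*(hP)$, we have $\Phi_0(F_*(chP))\subseteq hP$. By (1) applied to $u=ch$, all $u_a$ lie in $hP$, so $ch\in h^pP$ and $c=h^{p-1}c'$. Hence $\psi=\Phi(F_*(c'\,\cdot))$. $\square$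

**Definition 1.4.** An ideal $I\subseteq R$ is *fixed* if $\Phi(F_*I)=I$, and not merely $\Phi(F_*I)\subseteq I$.

Two generators differ by a unit $F_*u$, and $\Phi(F_*(uI))=\Phi(F_*I)$, so the choice of $\Phi$ does not matter. Since $F_*R$ is finitely generated, $\Phi$ localizes to a generator for $R_P$, so a fixed ideal stays fixed after localization at a prime. The ideal $0$ is always fixed.

*Example A (power series in one variable).* Let $R=k[[t]]$, $k$ perfect. Then $\Phi_0(F_*(t^nR))=t^{\lfloor n/p\rfloor}R$, since the first exponent $\ge n$ that is $\equiv -1$ mod $p$ is $p\lfloor n/p\rfloor+p-1$. So $t^nR$ is fixed iff $n=\lfloor n/p\rfloor$, i.e. $n=0$. The only nonzero fixed ideal is $R$.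

*Example B (the node).* Let $R=k[[x,y]]/(xy)$, $k$ perfect. By Lemma 1.3 with $h=xy$, $\Phi(F_*x^i)=x^{i/p}$ if $p\mid i$ and $0$ otherwise, and likewise for $y^i$; also $\Phi(F_*1)=1$. So $R$ and $\mathfrak m=(x,y)$ are fixed. No other regular ideal is. Let $I\subseteq\mathfrak m$ be regular and fixed. Then $I$ contains a power of $\mathfrak m$; let $n\ge1$ be least with $x^n\in I$. Now $x^{p\lceil n/p\rceil}\in I$ gives $x^{\lceil n/p\rceil}\in I$, so $n\le\lceil n/p\rceil$ and $n=1$. The same holds for $y$, so $I=\mathfrak m$.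

*Example C (the cusp).* Let $R=k[[t^2,t^3]]$, $k$ perfect, $Q=k((t))$, and extend $\Phi_0$ of Example A to $k((t))$. Now $\operatorname{Hom}_Q(F_*Q,Q)$ is a one-dimensional $F_*Q$-space, so an element of $\operatorname{Hom}_R(F_*R,R)$ is $\Phi_0(F_*(c\,\cdot))$ with $c=\sum c_mt^m\in Q$ and $\Phi_0(F_*(cR))\subseteq R$. This condition says that $cr$ has no term in $t^{2p-1}$ and none in $t^{pi+p-1}$ with $i<0$, for all $r\in R$. Taking $r=t^n$, $n\in\{0,2,3,\dots\}$, the first part gives $c_m=0$ for $m=2p-1$ and for $m\le 2p-3$, i.e. $c\in t^{2p-2}R$; conversely such $c$ satisfy both parts. So $\Phi=\Phi_0(F_*(t^{2p-2}\,\cdot))$ is a generator, and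
$$\Phi(F_*t^n)=t^{(n+p-1)/p}\ \text{ if } n\equiv1\ (\mathrm{mod}\ p),\qquad \Phi(F_*t^n)=0\ \text{ otherwise}.$$
With $\mathfrak m=t^2k[[t]]$ we get $\Phi(F_*R)=\Phi(F_*\mathfrak m)=\mathfrak m$: the exponents $n=1+pj$, $j\ge1$, give $t^{j+1}$, and $n=0$ gives $0$. So $\mathfrak m$ is fixed and $R$ is not. If $I$ is regular and fixed, then $I\subseteq\mathfrak m$; let $n\geq 2$ be least with $t^nk[[t]]\subseteq I$. From $t^{1+pj}k[[t]]\subseteq I$ for $1+pj\ge n$ we get $t^{j+1}\in I$ whenever $j\ge (n-1)/p$, so $n-1\le\lceil (n-1)/p\rceil$ (an ideal of $R$ containing all such powers contains $t^{j_0+1}k[[t]]$, where $j_0=\lceil (n-1)/p\rceil$, since any large power of $t$ times $k[[t]]$ lies in $I$). Hence $n=2$ and $I=\mathfrak m$.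

**Definition 1.5.** For $R$-submodules $M,N\subseteq Q$ put $N:M=\{z\in Q: zM\subseteq N\}$. In particular $R:I=\{z\in Q:zI\subseteq R\}$ and $I:I=\{z\in Q: zI\subseteq I\}$; the latter is a ring containing $R$.

*Example.* For the cusp, $R:\mathfrak m=\mathfrak m:\mathfrak m=k[[t]]$: if $f\in Q$ has order $-n<0$, then $f\,t^{n+1}k[[t]]$ contains an element of order $1$ and $t^{n+1}\in \mathfrak m$, so $f\mathfrak m\not\subseteq R$.

**Definition 1.6.** For a module-finite ring extension $R\subseteq S$, the *trace ideal* is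
$$\tau_{S/R}=\sum_{\psi\in\operatorname{Hom}_R(S,R)}\psi(S).$$
More generally, for any $R$-module $S$, the right-hand side is the trace ideal of the module $S$.

For a ring extension, $\psi(s)=(\psi\circ s)(1)$, so $\tau_{S/R}$ is the image of evaluation at $1$, $\operatorname{Hom}_R(S,R)\to R$. If $R\subseteq S\subseteq Q$, then every $\psi$ is multiplication by $\psi(1)$: for $s=a/b$ we have $b\psi(s)=\psi(a)=a\psi(1)$. Hence
$$\operatorname{Hom}_R(S,R)=R:S,\qquad \tau_{S/R}=R:S\qquad\text{for }R\subseteq S\subseteq Q. \tag{2}$$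

*Example.* For the cusp and $S=k[[t]]$, $\tau_{S/R}=R:k[[t]]=t^2k[[t]]=\mathfrak m$. For the node, $R=\{(f,g)\in k[[x]]\times k[[y]]: f(0)=g(0)\}$, and with $S=k[[x]]\times k[[y]]$ we get $\tau_{S/R}=R:S=\{(f,g):f(0)=0=g(0)\}=\mathfrak m$. And always $\tau_{R/R}=R$.

## 2. Is every fixed ideal the trace ideal of a finite extension?

The ideal $0$ is always fixed, but it is never a trace ideal of a module-finite extension $R\subseteq S$ when $R$ is reduced. For a domain one sees this at once: $Q\to S\otimes_RQ$ is injective, hence split over $Q$, and clearing denominators gives $\psi\in\operatorname{Hom}_R(S,R)$ with $\psi(1)\ne0$. To exclude such degenerate cases one considers only ideals contained in no minimal prime.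

**Question.** *Let $R$ be an $F$-finite quasi-Gorenstein ring, with generator $\Phi$. Given a fixed ideal $I\subseteq R$ contained in no minimal prime of $R$, is there a module-finite extension $R\subseteq S$ with $I=\tau_{S/R}$?*

It comes from Thomas Polstra and Karl Schwede, "Compatible ideals in Gorenstein rings", arXiv:2007.13810 (2020), as the question of weakening the $F$-purity hypothesis. The examples of Section 1 answer it positively in three cases. For $k[[t]]$ only $I=R$ occurs. For the node $R$ and $\mathfrak m$ occur, and for the cusp only $\mathfrak m$. All of these are trace ideals of extensions inside $Q$.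

In general, however, **the answer is no**. There are counterexamples in every characteristic $p>0$ and every dimension $d\ge1$; they can be complete local hypersurface domains, and the fixed ideal is not even the trace ideal of any $R$-module.

## 3. The ring $I:I$ and the condition $I\cdot(R:I)=I$

Given a regular ideal $I$, one extension is at hand, and it is the one that worked above: the ring $S=I:I$. It is module-finite over $R$ because $aS\subseteq I\subseteq R$ for a nonzerodivisor $a\in I$.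

Recall that over a Gorenstein local ring of dimension one, regular finitely generated submodules $M$ of $Q$ are maximal Cohen–Macaulay, hence reflexive: $R:(R:M)=M$.

**Lemma 3.1.** Let $R$ be a Gorenstein local ring of dimension one, $I$ a regular ideal. Then $\tau_{(I:I)/R}=R:(I:I)$, and this equals $I$ if and only if $I:I=R:I$.

*Proof.* The first equality is (2). If $R:(I:I)=I$, dualize: $I:I=R:(R:(I:I))=R:I$. If $I:I=R:I$, then $R:(I:I)=R:(R:I)=I$. $\square$

So this approach works exactly when every multiplier of $I$ into $R$ already maps $I$ into $I$. If it does not, one might hope that a cleverer $S$ helps. It cannot: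

**Lemma 3.2.** *If a regular ideal $I$ of a ring $R$ is the trace ideal of some $R$-module $S$, then $R:I=I:I$. This is equivalent to $I\cdot(R:I)=I$.*

*Proof.* Let $\theta\in R:I$. For $\psi\in\operatorname{Hom}_R(S,R)$ we have $\theta\psi(S)\subseteq\theta I\subseteq R$. So $\theta\psi$ is again an element of $\operatorname{Hom}_R(S,R)$, and therefore $\theta\psi(S)\subseteq I$. Summing over all $\psi$ gives $\theta I\subseteq I$. Thus $R:I\subseteq I:I$, and the other inclusion is clear since $I\subseteq R$. Finally, $R:I=I:I$ gives $I(R:I)\subseteq I$, with equality as $1\in R:I$; and $I(R:I)=I$ gives $R:I\subseteq I:I$. $\square$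

A counterexample is therefore a fixed ideal with a multiplier $\theta\in R:I$ such that $\theta I\not\subseteq I$.

## 4. The curve $y^3=x^2y+x^3$ in characteristic $3$

We look for a curve whose ring is visibly graded, so that $R:I$ can be read off.

**Lemma 4.1.** Let $k$ be a field of characteristic $p$, $q$ a power of $p$, and $f(Y)=Y^q-Y-1$ irreducible over $k$ with root $\theta$, $L=k(\theta)$. Put $h=y^q-x^{q-1}y-x^q=x^qf(y/x)$. Then $k[[x,y]]\to L[[t]]$, $x\mapsto t$, $y\mapsto\theta t$, has kernel $(h)$.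

*Proof.* Write a series as $\sum_jg_j$ with $g_j$ a form of degree $j$. Its image is $\sum_jg_j(1,\theta)t^j$. Now $g_j(1,\theta)=0$ iff $f\mid g_j(1,Y)$. If $g_j(1,Y)=f(Y)c(Y)$, then $\deg c\le j-q$ and $g_j=x^jg_j(1,y/x)=h\cdot x^{j-q}c(y/x)$; so the condition means $h\mid g_j$. A series all of whose forms are divisible by $h$ is divisible by $h$. $\square$

Take $p=q=3$, $k=\mathbb F_3$. The polynomial $Y^3-Y-1$ has no root in $\mathbb F_3$, so it is irreducible, and $\theta^3=\theta+1$, $L=k\oplus k\theta\oplus k\theta^2$. Put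
$$R=\mathbb F_3[[x,y]]/(y^3-x^2y-x^3),\qquad I=(x,y^2).$$
The monomials of degree $2$ map to $t^2,\theta t^2,\theta^2t^2$, which span $Lt^2$, and in degree $j\ge2$ one gets all of $Lt^j$. So inside $L[[t]]$
$$R=k+(k+k\theta)t+t^2L[[t]],\qquad \mathfrak m=(k+k\theta)t+t^2L[[t]],\qquad I=kt+t^2L[[t]].$$
Here $Q=L((t))$, and conditions such as $zI\subseteq R$ may be tested on homogeneous components $z=at^i$.

If $at^{i}I\subseteq R$ with $i=-1$, then $at^{-1}\cdot t^2L=aLt\subseteq(k+k\theta)t$ forces $a=0$, and $i\le-2$ is impossible for the same kind of reason: $at^i\cdot t^{1-i}L=aLt$, with $1-i\ge 2$. For $i=0$ the condition is $at\in(k+k\theta)t$, and for $i\ge1$ there is none. So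
$$R:I=(k+k\theta)+tL[[t]],\qquad I:I=k+tL[[t]].$$
The first is not even a ring, since $\theta^2$ is missing. This is the exact point where the approach of Section 3 stops: for $S=I:I$ we get $\tau_{S/R}=R:(I:I)=\mathfrak m$, because $a\cdot tL\subseteq(k+k\theta)t$ forces $a=0$ in degree $0$ (and in negative degrees likewise), while in degree $1$ we need only $a\in k+k\theta$. By Lemma 3.2, with the multiplier $\theta=y/x$, for which $\theta x=y\notin I$, the ideal $I$ is not the trace ideal of any $R$-module.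

Is $I$ fixed? By Lemma 1.3, $\Phi(F_*r)=\Phi_0(F_*(h^2r))$, where in characteristic $3$
$$h^2=y^6+x^2y^4+x^3y^3+x^4y^2+2x^5y+x^6,$$
and $\Phi_0$ keeps the monomials with both exponents $\equiv2$ mod $3$. In $h^2x$ only $x^5y^2$ survives, so $\Phi(F_*x)=x$. Similarly
$$\Phi(F_*x^4)=x^2,\qquad \Phi(F_*x^3y)=xy+2x^2,\qquad \Phi(F_*x^2y^2)=y^2+xy+x^2 .$$
Hence $\Phi(F_*I)$ contains $x$ and all of $\mathfrak m^2$. Conversely, a form $r$ of degree $\delta\ge2$ makes $h^2r$ a form of degree $6+\delta$, and $\Phi_0$ turns degree $N$ into $(N-4)/3$; so the result has degree $\ge 4/3$, i.e. at least $2$. As $I=kx+\mathfrak m^2$, we get $\Phi(F_*I)=I$. So the answer to the question is no already for this curve.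

## 5. Counterexamples in every characteristic and dimension

**Theorem 5.1.** *Let $k$ be a perfect field of characteristic $p$, let $q\ge3$ be a power of $p$, and let $d\ge1$. Put*
$$h=y^q-x^{q-1}y-x^q,\qquad R=k[[x,y,z_2,\dots,z_d]]/(h),\qquad I=(x^{q-2})+(x,y)^{q-1}\subseteq R.$$
*Then $R$ is an $F$-finite reduced complete local hypersurface (so Gorenstein) of dimension $d$, and $I$ is fixed and contained in no minimal prime. However, $I$ is not of the form $\sum_{\psi\in\operatorname{Hom}_R(S,R)}\psi(S)$ for any $R$-module $S$. In particular it is not the trace ideal of a module-finite extension. If $k=\mathbb F_p$ and $q=p$ (for $p\ge3$) or $q=4$ (for $p=2$), then $R$ is a domain.*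

The curve of Section 4 is the smallest case. Throughout the proof $P=k[[x,y]]$, $\mathfrak m=(x,y)$, $R_1=P/(h)$ is the ring for $d=1$, and $I_1\subset R_1$ the corresponding ideal. With $z=(z_2,\dots,z_d)$ we have $R=R_1[[z]]$ and $I=I_1R=I_1[[z]]$.

**Step 1: $R$ is as claimed, and $I$ avoids the minimal primes.** The ring $R$ is $F$-finite because $k$ is perfect. Its dimension is $d$. An irreducible power series whose square divides $h$ divides $\partial h/\partial y=-x^{q-1}$, so it is $x$ up to a unit; but $h\equiv y^q\not\equiv 0$ mod $x$. So $h$ is squarefree and $R$ is reduced. Since $x$ is a prime not dividing $h$, it is a nonzerodivisor on $R$, and $x^{q-2}\in I$ lies in no minimal prime.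

**Step 2: the domain cases.** If $f=Y^q-Y-1$ is irreducible over $k$, Lemma 4.1 embeds $R_1$ into $L[[t]]$, so $R_1$ and $R=R_1[[z]]$ are domains. For $q=p$ and $k=\mathbb F_p$: if $\theta$ is a root, the roots are $\theta+i$, $i\in\mathbb F_p$. A factor of degree $0<r<p$ over $\mathbb F_p$ has root sum $r\theta+(\text{element of }\mathbb F_p)\in\mathbb F_p$, so $\theta\in\mathbb F_p$ and $\theta^p-\theta=0\ne1$, a contradiction. For $q=4$, $k=\mathbb F_2$: $Y^4+Y+1$ has no root, and modulo the only irreducible quadratic $Y^2+Y+1$ we have $Y^3=1$, so it becomes $Y+Y+1=1\ne0$.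

**Step 3: $I_1$ is fixed.** By Lemma 1.3, $\Phi$ is induced by $F_*r\mapsto\Phi_0(F_*(h^{p-1}r))$. A monomial of degree $N$ that is not killed by $\Phi_0$ goes to one of degree $(N-2(p-1))/p$. So for a form $r$ of degree $\delta$, $\Phi_0(F_*(h^{p-1}r))$ is zero or a form of degree
$$\frac{(q-2)(p-1)+\delta}{p}. \tag{3}$$
Moreover
$$h^{p-1}=\sum_{a+b+c=p-1}\tfrac{(p-1)!}{a!\,b!\,c!}(-1)^{b+c}\,y^{qa}(x^{q-1}y)^bx^{qc}, \tag{4}$$
and all these multinomial coefficients are nonzero mod $p$.

*(3a) $\Phi(F_*x^{q-2})=x^{q-2}$.* In $h^{p-1}x^{q-2}$ the $y$-exponents are $qa+b\equiv b$ mod $p$. They are $\equiv-1$ only for $b=p-1$, $a=c=0$. That term has coefficient $(-1)^{p-1}=1$ in $\mathbb F_p$ and equals $x^{(q-1)(p-1)+q-2}y^{p-1}=x^{p(q-2)+p-1}y^{p-1}$, which $\Phi_0$ sends to $x^{q-2}$. Since $k$ is perfect, $\Phi(F_*(kx^{q-2}))=kx^{q-2}$.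

*(3b) $\Phi(F_*\mathfrak m^{q-1}R_1)\subseteq\mathfrak m^{q-1}R_1$.* For $\delta\ge q-1$ the degree (3) is at least $q-2+\frac1p$, hence at least $q-1$.

*(3c) $\Phi(F_*\mathfrak m^{q-1}R_1)\supseteq\mathfrak m^{q-1}R_1$.* Let $\beta=pj+\rho$ with $0\le j<q/p$, $0\le\rho\le p-1$, and $\alpha=q-2+p-\beta$. Since $\beta\le q-1$, we have $\alpha\ge p-1\ge0$; and $\alpha+\beta=q+p-2\ge q-1$, so $x^\alpha y^\beta\in\mathfrak m^{q-1}$. In $h^{p-1}x^\alpha y^\beta$ the $y$-exponent $qa+b+\beta$ is $\equiv b+\rho$ mod $p$, so the terms of (4) that can contribute have $b=p-1-\rho$, $c=\rho-a$, $0\le a\le\rho$. For these the $y$-exponent is $qa+pj+p-1=p(j+aq/p)+p-1$. The total degree is $q(p-1)+q+p-2=pq+p-2=p(q-1)+2(p-1)$, so the $x$-exponent is $p(q-1-j-aq/p)+p-1$. Here $j+aq/p\le(q/p-1)+(p-1)q/p=q-1$. Hence all of them contribute, and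
$$\Phi(F_*x^\alpha y^\beta)=\sum_{a=0}^{\rho}\lambda_a\,x^{q-1-j-aq/p}\,y^{\,j+aq/p},\qquad\lambda_a\in\mathbb F_p^\times.$$
Fix $j$. By induction on $\rho$, using $\lambda_\rho\ne0$, each monomial $x^{q-1-\nu}y^\nu$ with $\nu=j+\rho q/p$ lies in the $k$-span of these elements, hence in $\Phi(F_*\mathfrak m^{q-1}R_1)$. As $(j,\rho)$ varies, $\nu$ takes all values $0,\dots,q-1$. So the ideal $\Phi(F_*\mathfrak m^{q-1}R_1)$ contains all monomials of degree $q-1$.

Since $x^{q-2}\mathfrak m\subseteq\mathfrak m^{q-1}$, we have $I_1=kx^{q-2}+\mathfrak m^{q-1}R_1$, and (3a)–(3c) give $\Phi(F_*I_1)=I_1$.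

**Step 4: $I$ is fixed.** This passes from dimension one to dimension $d$. Take $\Phi_0$ in the variables $x,y,z$. The resulting generator for $R$ is
$$\Phi_R\Big(F_*\sum_\gamma r_\gamma z^\gamma\Big)=\sum_\alpha\Phi\big(F_*r_{p\alpha+(p-1,\dots,p-1)}\big)z^\alpha\qquad(r_\gamma\in R_1).$$
Hence $\Phi_R(F_*I_1[[z]])=\Phi(F_*I_1)[[z]]=I_1[[z]]=I$.

**Step 5: $I$ is not a trace ideal.** By Lemma 3.2 it suffices to find $\theta\in R:I$ with $\theta I\not\subseteq I$. Let $\theta=y/x\in Q$. On the generators of $I$,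
$$\theta x^{q-2}=x^{q-3}y,\qquad \theta x^iy^j=x^{i-1}y^{j+1}\ (i\ge1),\qquad \theta y^{q-1}=\frac{y^q}{x}=\frac{x^{q-1}y+x^q}{x}=x^{q-2}y+x^{q-1},$$
so $\theta I\subseteq R$. Suppose $\theta x^{q-2}=x^{q-3}y\in I$. Setting $z=0$ gives $x^{q-3}y\in I_1$, so for some $\lambda\in k$ the form $x^{q-3}y-\lambda x^{q-2}$ of degree $q-2$ lies in $\mathfrak m^{q-1}+hP=\mathfrak m^{q-1}$ in $P$. This is absurd. So $\theta I\not\subseteq I$. $\blacksquare$

For $q=2$ the ideal would be $R$ itself, which is why $q\ge3$ is required.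

## 6. When $I\cdot(R:I)=I$ suffices

Lemma 3.2 gives a necessary condition. For Gorenstein local rings of small dimension it is the only one, and in several cases of higher codimension it disappears.

**Theorem 6.1.** *Let $(R,\mathfrak m)$ be an $F$-finite Gorenstein local ring, and let $I$ be a fixed ideal not contained in a minimal prime.*

1. *If $\dim R\le2$: $I$ is the trace ideal of a module-finite extension $\iff I\cdot(R:I)=I$.*
2. *If all associated primes of $R/I$ have the same height $\ell\ge3$, then $I$ is the trace ideal of a module-finite extension.*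
3. *If $\dim R\ge2$ and $I$ is $\mathfrak m$-primary, then $I$ is the trace ideal of a module-finite extension.*
4. *If $R$ is normal of dimension $2$, every such $I$ is the trace ideal of a module-finite extension.*

Since $R$ is Cohen–Macaulay, its associated primes are minimal, so $I$ is regular by prime avoidance. By Theorem 5.1 the criterion in part 1 can fail; there $I$ has height one, since $R/\sqrt I=k[[z_2,\dots,z_d]]$. The theorem does not settle the remaining cases in dimension $\ge3$: fixed ideals whose associated primes have different heights, non-$\mathfrak m$-primary ideals with height-two components, and the general sufficiency of $I\cdot(R:I)=I$.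

The plan is to translate "$\tau_{S/R}=I$" into "the kernel of $H^D_{\mathfrak m}(R)\to H^D_{\mathfrak m}(S)$ is $\operatorname{Ann}(I)$" (Section 7), to construct an $S$ that kills prescribed classes and, up to Frobenius, nothing else (Section 8), and then to feed suitable classes into it (Sections 9 and 10).

## 7. Matlis duality and Frobenius on local cohomology

We recall the textbook facts that are needed. Let $(R,\mathfrak m)$ be a local ring.

- For a finitely generated module $M$, $H^i_{\mathfrak m}(M)=0$ for $i>\dim M$. If $M$ is Cohen–Macaulay of dimension $D$, then $H^i_{\mathfrak m}(M)=0$ for $i<D$.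
- If $A$ is a module-finite $R$-algebra of dimension $D$, then $H^D_{\mathfrak m}(M)=H^D_{\mathfrak m}(A)\otimes_AM$ for every $A$-module $M$: compute with the Čech complex on $D$ parameters for $A$, whose last cokernel commutes with $\otimes$.
- If $\varphi:M\to M$ is additive with $\varphi(rm)=r^p\varphi(m)$, it acts on Čech complexes by $m/y^t\mapsto\varphi(m)/y^{pt}$, hence on all $H^i_{\mathfrak m}(M)$. These actions are natural and commute with connecting maps of short exact sequences that respect the maps $\varphi$. For a ring $A$ and $\varphi=F$ this is the natural Frobenius $F$ on $H^i_{\mathfrak m}(A)$.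
- If $R$ is Gorenstein of dimension $D$, then $E=H^D_{\mathfrak m}(R)$ is the injective hull of the residue field. The functor $\operatorname{Hom}_R(-,E)$ is exact, $\operatorname{Hom}_R(E,E)=\hat R$, every submodule $K\subseteq E$ satisfies $K=\operatorname{Ann}_E\operatorname{Ann}_{\hat R}K$, and every ideal $\mathfrak a\subseteq\hat R$ satisfies $\mathfrak a=\operatorname{Ann}_{\hat R}\operatorname{Ann}_E\mathfrak a$.

*Example.* For the cusp, $E=R_{t^2}/R=k((t))/R$ has the basis $t,t^{-1},t^{-2},\dots$ (in the sense of finite sums), with $F(t)=t^p=0$ and $F(t^{-a})=t^{-pa}$. Here $\operatorname{Ann}_E(\mathfrak m)=kt$, and $F^{-1}(kt)=kt$, because $F(\eta)\in kt$ forces the coefficients of the $t^{-a}$ in $\eta$ to vanish. On the other hand $F^{-1}(0)=kt\ne0$. Compare with Example C: $\mathfrak m$ is fixed, and $R$ is not. The next lemma, part (c), says that this is no accident.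

**Lemma 7.1.** Let $(R,\mathfrak m)$ be an $F$-finite Gorenstein local ring, $D=\dim R$, $E=H^D_{\mathfrak m}(R)$.

(a) For a finitely generated module $N$ and $v\in N$, $\ker(E\to E\otimes_RN,\ \eta\mapsto\eta\otimes v)=\operatorname{Ann}_E\{\psi(v):\psi\in\operatorname{Hom}_R(N,R)\}$.

(b) For a module-finite extension $R\subseteq S$, $\ker(E\to H^D_{\mathfrak m}(S))=\operatorname{Ann}_E(\tau_{S/R})$.

(c) An ideal $I$ is fixed iff $K=\operatorname{Ann}_E(I)$ satisfies $F^{-1}(K)=K$.

(d) Ideals $J,J'$ of $R$ with $\operatorname{Ann}_EJ=\operatorname{Ann}_EJ'$ are equal.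

*Proof.* (d) We have $J\hat R=\operatorname{Ann}_{\hat R}\operatorname{Ann}_EJ$, and $J\hat R\cap R=J$ by faithful flatness.

(a) Let $K_v$ be the kernel and $\tau_v=\{\psi(v)\}$, an ideal. Apply $\operatorname{Hom}_R(-,E)$ to $0\to K_v\to E\to E\otimes_RN$. We get an exact sequence
$$\operatorname{Hom}(E\otimes N,E)\to\operatorname{Hom}(E,E)=\hat R\to\operatorname{Hom}(K_v,E)\to0.$$
Its first term is $\operatorname{Hom}_R(N,\operatorname{Hom}_R(E,E))=\operatorname{Hom}_R(N,\hat R)=\operatorname{Hom}_R(N,R)\otimes\hat R$, and the first map is evaluation at $v$. So the image is $\tau_v\hat R$, while the kernel of the second map is $\operatorname{Ann}_{\hat R}(K_v)$. Hence $\operatorname{Ann}_{\hat R}(K_v)=\tau_v\hat R$, and $K_v=\operatorname{Ann}_E\operatorname{Ann}_{\hat R}(K_v)=\operatorname{Ann}_E(\tau_v)$.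

(b) Take $N=S$, $v=1$, and use $H^D_{\mathfrak m}(S)=E\otimes_RS$.

(c) Take $N=F_*R$ and $v=F_*a$. Now $E\otimes_RF_*R=H^D_{\mathfrak m}(F_*R)=F_*E$, and $\eta\mapsto\eta\otimes F_*a$ becomes $\eta\mapsto F_*(aF(\eta))$. Since $\Phi$ is a generator, the ideal in (a) is $\Phi(F_*(aR))$. Intersecting over all $a\in I$,
$$\{\eta:F(\eta)\in\operatorname{Ann}_EI\}=\operatorname{Ann}_E\Phi(F_*I).$$
So $F^{-1}(K)=K$ says $\operatorname{Ann}_E\Phi(F_*I)=\operatorname{Ann}_EI$, which by (d) means $\Phi(F_*I)=I$. $\square$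

Now let $R$ be a Noetherian local ring, $A$ a module-finite $R$-algebra and $x_1,\dots,x_\ell\in\mathfrak m$ an $A$-regular sequence. Then in any order, and with the $x_i$ replaced by arbitrary positive powers, it is still $A$-regular. Put $x=x_1\cdots x_\ell$ and $\mathcal H=H^\ell_{(x_1,\dots,x_\ell)}(A)$. Elements of $\mathcal H$ are classes $[r/x^t]$ with $r\in A$, and $[r/x^t]=0$ iff $x^mr\in(x_1^{t+m},\dots,x_\ell^{t+m})$ for some $m\ge0$. If $A$ has characteristic $p$, the Frobenius is $F[r/x^t]=[r^p/x^{pt}]$. If $A$ is Cohen–Macaulay of dimension $\ell$ over $R$, then $\mathcal H=H^\ell_{\mathfrak m}(A)$.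

**Lemma 7.2.** (a) $[r/x^t]=0$ iff $r\in(x_1^t,\dots,x_\ell^t)$. (b) $\operatorname{Ann}_{\mathcal H}(x_1,\dots,x_\ell)=A\cdot[1/x]$.

*Proof.* (a) It suffices that multiplication by $x_i$ is injective from $A/(x_1^{t_1},\dots,x_i^{t_i},\dots,x_\ell^{t_\ell})$ to $A/(x_1^{t_1},\dots,x_i^{t_i+1},\dots,x_\ell^{t_\ell})$; multiplication by $x^m$ from $A/(x_1^t,\dots,x_\ell^t)$ to $A/(x_1^{t+m},\dots,x_\ell^{t+m})$ is a composite of such maps. This injectivity holds since $x_i$ is a nonzerodivisor modulo the powers of the other elements: $x_ir=x_i^{t_i+1}r'$ there gives $r=x_i^{t_i}r'$.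

(b) Clearly $x_i[1/x]=0$. Let $\eta=[r/x^t]$ be killed by all $x_i$, so $x_ir\in(x_1^t,\dots,x_\ell^t)=:\mathfrak b$ by (a). We show by induction on $m$ that $r\equiv x_1^{t-1}\cdots x_m^{t-1}r_m$ mod $\mathfrak b$ for some $r_m\in A$; $m=0$ is trivial. Given this, $x_1^{t-1}\cdots x_m^{t-1}x_{m+1}r_m\in\mathfrak b$. Cancel $x_1^{t-1}$ modulo the nonzerodivisor property of $x_1$ on $A/(x_2^t,\dots,x_\ell^t)$, then $x_2^{t-1}$ on $A/(x_1,x_3^t,\dots,x_\ell^t)$, and so on, to get
$$x_{m+1}r_m\in(x_1,\dots,x_m,x_{m+1}^t,\dots,x_\ell^t).$$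
Cancel $x_{m+1}$: $r_m\in(x_1,\dots,x_m,x_{m+1}^{t-1},x_{m+2}^t,\dots,x_\ell^t)$. Multiplying by $x_1^{t-1}\cdots x_m^{t-1}$ gives the claim for $m+1$. For $m=\ell$, $\eta=[x^{t-1}r_\ell/x^t]=r_\ell[1/x]$. $\square$

## 8. An extension that kills prescribed classes

How does one kill $\eta=[g/x]$ by a finite extension $S$? One makes $g$ a member of $(x_1,\dots,x_\ell)S$, i.e. adjoins $b_1,\dots,b_\ell$ with $g=\sum x_ib_i$. To make $S$ finite, the $b_i$ need monic equations. The simplest attempt is $b_i^p=c_i\in A$. But then $g^p=\sum x_i^pc_i$ holds in $S$; if $A\to S$ is injective, it holds in $A$, so $F(\eta)=[g^p/x^p]=0$. So this works only for classes killed by $F$. If instead $F(\eta)=a\eta$, then $g^p=x^{p-1}ag+\sum x_i^pc_i$. Substituting $g=\sum x_ib_i$ and using $x^{p-1}x_i=x_i^pu_i^{p-1}$, with $u_i=x/x_i$, this reads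
$$\sum_ix_i^p\big(b_i^p-u_i^{p-1}a\,b_i-c_i\big)=0.$$
The idea is to make each summand vanish separately. This is done for several classes at once.

**Setup.** $(R,\mathfrak m)$ is a Noetherian local ring of characteristic $p$. $A$ is a module-finite $R$-algebra that is a Cohen–Macaulay $R$-module of dimension $D\ge2$, and $H=H^D_{\mathfrak m}(A)$. Let $x_1,\dots,x_\ell\in\mathfrak m$ ($2\le\ell\le D$) be an $A$-regular sequence, $x=x_1\cdots x_\ell$, $u_i=\prod_{k\ne i}x_k$. Let $g_s,a_{st},c_{s,i}\in A$ ($1\le s,t\le n$, $1\le i\le\ell$) satisfy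
$$g_s^p=x^{p-1}\sum_ta_{st}g_t+\sum_ix_i^pc_{s,i}. \tag{5}$$
Let $H(x)=\operatorname{Ann}_H(x_1,\dots,x_\ell)$, $K_0=\sum_sg_sH(x)$, and
$$S=A[b_{s,i}]\Big/\Big(b_{s,i}^p-u_i^{p-1}\sum_ta_{st}b_{t,i}-c_{s,i},\ \ \sum_ix_ib_{s,i}-g_s\Big).$$
If $\ell=D=2$, put $\eta_s=[g_s/x]\in H$ and consider the condition

($*$) for every maximal ideal $\mathfrak n$ of $A$ there is $m_{\mathfrak n}\le n$ such that (i) $\sum_sr_s\eta_s=0$ with $r_s\in A$ implies $r_s\in\mathfrak n$ for $s\le m_{\mathfrak n}$; (ii) $a_{st}\in\mathfrak n$ for all $s>m_{\mathfrak n}$ and all $t$.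

**Proposition 8.1.** *Let $K'=\ker(H\to H^D_{\mathfrak m}(S))$.*
*(a) $A\to S$ is injective and module-finite.*
*(b) $K_0\subseteq K'$.*
*(c) If $\ell\ge3$, or if $\ell=D=2$ and ($*$) holds, then $F^e(K')\subseteq K_0$ for some $e$.*

**Step 1: a filtration on $S$ and two graded models.** To control $K'$ we filter $S$ by degree and compare the graded pieces with free modules. Let $\mathrm{Fil}_j\subseteq S$ be the $A$-span of the monomials of degree $\le j$ in the $b$'s, $\mathrm{Fil}_{-1}=0$. A factor $b_{s,i}^p$ can be replaced by an element of $\mathrm{Fil}_1$, which lowers the degree; so $S$ is spanned by monomials with all exponents $<p$. Thus $\mathrm{Fil}_j=S$ for $j\gg0$, and $S$ is module-finite over $A$. Since $b_{s,i}^p\in\mathrm{Fil}_1$, Frobenius satisfies $F(\mathrm{Fil}_j)\subseteq\mathrm{Fil}_j$. Define graded $A$-algebras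
$$G=A[b_{s,i}]\Big/\Big(b_{s,i}^p,\ \sum_ix_ib_{s,i}\Big),\qquad W=A[w_{s,i}]\Big/\Big(w_{s,i}^p,\ \sum_iw_{s,i}\Big)=A\otimes_{\mathbb F_p}W^0,$$
where $W^0=\mathbb F_p[w_{s,i}]/(w_{s,i}^p,\sum_iw_{s,i})\cong\mathbb F_p[w_{s,i}:i<\ell]/(w_{s,i}^p)$; indeed $w_{s,\ell}=-\sum_{i<\ell}w_{s,i}$ is eliminated, and its $p$-th power is then automatically $0$. So each $W_j$ is a free $A$-module of finite rank. There are graded $A$-algebra maps
$$\pi:G\twoheadrightarrow\operatorname{gr}S,\qquad\rho:G\to W,\quad b_{s,i}\mapsto u_iw_{s,i}.$$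
The first is well defined because $b_{s,i}^p\in\mathrm{Fil}_1\subseteq\mathrm{Fil}_{p-1}$ and $\sum_ix_ib_{s,i}=g_s\in\mathrm{Fil}_0$; the second because $\sum_ix_iu_iw_{s,i}=x\sum_iw_{s,i}=0$.

Frobenius also has models. Let $\varphi_G$ on $G$ and $\varphi$ on $W$ be the ring endomorphisms that are Frobenius on $A$ and satisfy
$$\varphi_G(b_{s,i})=u_i^{p-1}\sum_ta_{st}b_{t,i},\qquad\varphi(w_{s,i})=\sum_ta_{st}w_{t,i}.$$
They are well defined: the $p$-th powers of the right-hand sides are $0$; $\varphi_G(\sum_ix_ib_{s,i})=\sum_ix_i^pu_i^{p-1}\sum_ta_{st}b_{t,i}=x^{p-1}\sum_ta_{st}\sum_ix_ib_{t,i}=0$; and $\varphi(\sum_iw_{s,i})=\sum_ta_{st}\sum_iw_{t,i}=0$. They preserve degree. The map $F$ induces on $\operatorname{gr}_jS$ corresponds to $\varphi_G$ under $\pi$, since modulo lower degree $\big(a\prod b_{s,i}\big)^p$ is $a^p\prod\big(u_i^{p-1}\sum_ta_{st}b_{t,i}\big)$. Finally $\rho\varphi_G=\varphi\rho$, both sending $b_{s,i}$ to $u_i^p\sum_ta_{st}w_{t,i}$.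

**Step 2: the models agree after inverting one $x_i$; proof of (a).** In $G_{x_i}$ the linear relation eliminates $b_{s,i}=-x_i^{-1}\sum_{k\ne i}x_kb_{s,k}$, and then $b_{s,i}^p=0$ follows from the other $p$-th power relations. So $G_{x_i}$ is $A_{x_i}$-free on the monomials in the $b_{s,k}$, $k\ne i$, with exponents $<p$.

In $S_{x_i}$ put $b_{s,i}=x_i^{-1}(g_s-\sum_{k\ne i}x_kb_{s,k})$. Using the relations for $k\ne i$ and $x_k^pu_k^{p-1}=x^{p-1}x_k$,
$$x_i^pb_{s,i}^p=g_s^p-\sum_{k\ne i}x_k^pb_{s,k}^p=g_s^p-x^{p-1}\sum_ta_{st}\sum_{k\ne i}x_kb_{t,k}-\sum_{k\ne i}x_k^pc_{s,k},$$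
$$x_i^pu_i^{p-1}\sum_ta_{st}b_{t,i}=x^{p-1}\sum_ta_{st}\Big(g_t-\sum_{k\ne i}x_kb_{t,k}\Big).$$
Subtracting,
$$x_i^p\Big(b_{s,i}^p-u_i^{p-1}\sum_ta_{st}b_{t,i}-c_{s,i}\Big)=g_s^p-x^{p-1}\sum_ta_{st}g_t-\sum_kx_k^pc_{s,k}=0$$
by (5). So the $i$-th $p$-power relation is redundant, and $S_{x_i}$ is the polynomial ring $A_{x_i}[b_{s,k}:k\ne i]$ modulo the elements $f_{s,k}=b_{s,k}^p-(\text{polynomial of degree}\le1)$. Since the products $f^\mu b^\nu$, with all exponents in $\nu$ less than $p$, have the leading forms $b^{p\mu+\nu}$, each monomial occurring exactly once, they form an $A_{x_i}$-basis of the polynomial ring. The ideal generated by the $f_{s,k}$ is the span of those with $\mu\ne0$. Hence $S_{x_i}$ is $A_{x_i}$-free on the same monomials as $G_{x_i}$. Eliminating $b_{s,i}$ and reducing exponents does not raise degrees, so $(\mathrm{Fil}_j)_{x_i}$ is spanned by the basis monomials of degree $\le j$. Therefore $\pi_{x_i}$ is an isomorphism.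

As $x_1$ is a nonzerodivisor on $A$, we have $A\hookrightarrow A_{x_1}\hookrightarrow S_{x_1}$, so $A\to S$ is injective. This proves (a), and $\mathrm{Fil}_0=A$.

**Step 3: comparison of local cohomology.** After inverting $x$, the $u_i$ are units and $\rho_x$ maps a basis to unit multiples of a basis; so $\rho_x$ is an isomorphism. Since $G_{x_i}$ is free and $x$ is a nonzerodivisor on $A$, $G_{x_i}\hookrightarrow G_x$, and $\rho_{x_i}$ is injective. Put $\bar G_j=\rho(G_j)\subseteq W_j$, a $\varphi$-stable submodule. The modules $\ker\pi_j$ and $\ker(G_j\to\bar G_j)$ are finitely generated and vanish after inverting any $x_i$. So they are supported on $V(x_1,\dots,x_\ell)$ and have dimension at most $\dim A/(x_1,\dots,x_\ell)A=D-\ell\le D-2$. Their $H^i_{\mathfrak m}$ vanish for $i\ge D-1$, and the long exact sequences give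
$$H^i_{\mathfrak m}(\operatorname{gr}_jS)\cong H^i_{\mathfrak m}(G_j)\cong H^i_{\mathfrak m}(\bar G_j)\qquad(i=D-1,D), \tag{6}$$
compatibly with $F,\varphi_G,\varphi$.

**Step 4: proof of (b).** We have $H^D_{\mathfrak m}(S)=H\otimes_AS$. For $\zeta\in H(x)$,
$$g_s\zeta\otimes1=\zeta\otimes\sum_ix_ib_{s,i}=\sum_ix_i\zeta\otimes b_{s,i}=0.$$

**Step 5: reduction of (c) to one filtration step.** Let $\delta:H^{D-1}_{\mathfrak m}(S/A)\to H$ be the connecting map of $0\to A\to S\to S/A\to0$. It commutes with $F$, and $K'$ is its image.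

First, *$\delta$ maps the image of $H^{D-1}_{\mathfrak m}(\mathrm{Fil}_1/A)=H^{D-1}_{\mathfrak m}(\operatorname{gr}_1S)$ onto $K_0$.* The sequence $0\to A^n\to A^{n\ell}\to G_1\to0$, $e_s\mapsto\sum_ix_i\beta_{s,i}$, is exact. It maps to $0\to A\to\mathrm{Fil}_1\to\operatorname{gr}_1S\to0$ via $e_s\mapsto g_s$, $\beta_{s,i}\mapsto b_{s,i}$ and $\pi$. As $H^{D-1}_{\mathfrak m}(A)=0$, the connecting map identifies $H^{D-1}_{\mathfrak m}(G_1)$ with $\ker(H^n\to H^{n\ell})=\{(\zeta_s):x_i\zeta_s=0\text{ for all }i\}=H(x)^n$. By naturality, the image of $\delta$ on $H^{D-1}_{\mathfrak m}(\operatorname{gr}_1S)\cong H^{D-1}_{\mathfrak m}(G_1)$ is $\sum_sg_sH(x)=K_0$.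

So (c) follows from this claim: *for every $j\ge2$ there is $e_j$ such that for $\xi\in H^{D-1}_{\mathfrak m}(\mathrm{Fil}_j/A)$ the element $F^{e_j}\xi$ comes from $H^{D-1}_{\mathfrak m}(\mathrm{Fil}_{j-1}/A)$.* Indeed, starting with $\xi\in H^{D-1}_{\mathfrak m}(S/A)$ and descending the finite filtration down to $j=1$, for $e=\sum_je_j$ we get $F^e\delta(\xi)=\delta(F^e\xi)\in K_0$.

**Step 6: the claim for $\ell\ge3$.** Because of the exact sequence $0\to\mathrm{Fil}_{j-1}/A\to\mathrm{Fil}_j/A\to\operatorname{gr}_jS\to0$, it suffices that some power of $F$ vanishes on $H^{D-1}_{\mathfrak m}(\operatorname{gr}_jS)$. We factor a power of $\varphi$ on $\bar G_j$ through a free module. Let $T_i\subseteq W^0_j$ be the span of the degree $j$ monomials in $w_{1,i},\dots,w_{n,i}$ with exponents $<p$.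

*For each $i$ these monomials are independent, and the sum $T_1+\dots+T_\ell$ is direct.* In $W^0=\mathbb F_p[w_{s,i}:i<\ell]/(w_{s,i}^p)$ this is clear for the indices $i<\ell$. As $w_{s,\ell}=-\sum_{i<\ell}w_{s,i}$, it remains to show: if $f$ is a form of degree $j$ in $n$ variables with exponents $<p$, and $f(\sum_{i<\ell}w_{\cdot,i})\in T_1+\dots+T_{\ell-1}$, then $f=0$. Set $w_{\cdot,i}=0$ for $3\le i\le\ell-1$; here $\ell-1\ge2$ is used. The component of $f(w_{\cdot,1}+w_{\cdot,2})$ of bidegree $(j-1,1)$ is $\sum_s\partial_sf(w_{\cdot,1})\,w_{s,2}$. Since $j\ge2$, $T_1+T_2$ has nothing in this bidegree, so it vanishes, and all $\partial_sf=0$. As the exponents of $f$ are $<p$, no variable occurs in $f$, so $f=0$.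

Choose a complement $C$ of $\bigoplus_iT_i$ in $W^0_j$ and let
$$Z=\bigoplus_iu_i(A\otimes T_i)\ \oplus\ x(A\otimes C)\subseteq W_j .$$
It is a free $A$-module, since $u_i$ and $x$ are nonzerodivisors on $A$, and $xW_j\subseteq Z$ as $x\in u_iA$.

*$\bar G_j\subseteq Z$.* A degree $j$ monomial in $b_{1,i},\dots,b_{n,i}$ with a single second index $i$ maps into $u_i^j(A\otimes T_i)\subseteq Z$. If two second indices $i\ne k$ occur, the image lies in $u_iu_kW_j\subseteq xW_j\subseteq Z$, as $x$ divides $u_iu_k$.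

*If $p^e\ge j$, then $\varphi^e(Z)\subseteq\bar G_j$.* For a monomial $w^\alpha\in T_i$, $\varphi^e(w^\alpha)=q_\alpha(w_{\cdot,i})$ with $q_\alpha$ a form of degree $j$ over $A$. So $\varphi^e(u_iw^\alpha)=u_i^{p^e}q_\alpha(w_{\cdot,i})=u_i^{p^e-j}\rho\big(q_\alpha(b_{\cdot,i})\big)\in\bar G_j$. Also $\varphi^e(xW_j)\subseteq x^{p^e}W_j\subseteq x^jW_j\subseteq\bar G_j$, since $x^jw^\alpha$ is a multiple of $\rho(b^\alpha)$: each factor $w_{s,i}$ needs only $u_i$, which divides $x$.

So $\varphi^e:\bar G_j\to\bar G_j$ factors through the free module $Z$, and $H^{D-1}_{\mathfrak m}(Z)=0$ because $A$ is Cohen–Macaulay of dimension $D$. By (6), $F^e=0$ on $H^{D-1}_{\mathfrak m}(\operatorname{gr}_jS)$.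

*Where this argument needs $\ell\ge3$.* For $\ell=2$ we have $w_{s,2}=-w_{s,1}$, so $T_1=T_2$ and the sum is not direct. The nilpotence itself fails. For instance, let $\ell=D=2$, $n=1$, $a_{11}=1$, $p\ge3$ and $j=2$, and put $w_1=w_{1,1}$. As computed in Step 7, $H^1_{\mathfrak m}(\operatorname{gr}_2S)=W_2/(x_1,x_2)^2W_2$ with Frobenius $\varphi$, and $\varphi^e(w_1^2)=w_1^2$ is nonzero there for all $e$. The remedy is to kill not all of $H^1_{\mathfrak m}(\operatorname{gr}_jS)$, but only the classes that can lift to $\mathrm{Fil}_j/A$.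

**Step 7: the claim for $\ell=D=2$ under ($*$).** Put $w_s=w_{s,1}=-w_{s,2}$. So $W=A[w_s]/(w_s^p)$, $\rho(b_{s,1})=x_2w_s$ and $\rho(b_{s,2})=-x_1w_s$. Distributing the factors of a monomial over the two indices in all ways, we see $\bar G_j=(x_1,x_2)^jW_j$. The quotient $W_j/\bar G_j$ has finite length, and $H^0_{\mathfrak m}(W_j)=H^1_{\mathfrak m}(W_j)=0$. So (6) gives
$$H^1_{\mathfrak m}(\operatorname{gr}_jS)=W_j/\bar G_j\ \text{ with Frobenius }\varphi,\qquad H^2_{\mathfrak m}(\operatorname{gr}_{j-1}S)=H^2_{\mathfrak m}(W_{j-1})=W_{j-1}\otimes_AH.$$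
Let $\delta_j:H^1_{\mathfrak m}(\operatorname{gr}_jS)\to H^2_{\mathfrak m}(\operatorname{gr}_{j-1}S)$ be the connecting map of $0\to\operatorname{gr}_{j-1}S\to\mathrm{Fil}_j/\mathrm{Fil}_{j-2}\to\operatorname{gr}_jS\to0$.

*Formula:* $\delta_j(f)=\pm\sum_s\partial_sf\otimes\eta_s$. Represent $f\in W_j$ by a form with exponents $<p$. In the Čech complex on $x_1,x_2$, the class of $f$ is the pair $(f,f)\in(\bar G_j)_{x_1}\oplus(\bar G_j)_{x_2}$, where $(\bar G_j)_{x_i}=(W_j)_{x_i}$. In $(\operatorname{gr}_jS)_{x_1}$ it corresponds to $f(-b_{\cdot,2}/x_1)$, in $(\operatorname{gr}_jS)_{x_2}$ to $f(b_{\cdot,1}/x_2)$, and the same expressions in $S$ are lifts to $\mathrm{Fil}_j/\mathrm{Fil}_{j-2}$. With $v_s=-b_{s,2}/x_1$,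
$$\frac{b_{s,1}}{x_2}-v_s=\frac{x_1b_{s,1}+x_2b_{s,2}}{x_1x_2}=\frac{g_s}{x}.$$
So the difference of the lifts is $f(v+g/x)-f(v)\equiv\sum_s\partial_sf(v)\,g_s/x$ modulo $(\mathrm{Fil}_{j-2})_x$. In $(W_{j-1})_x$ this is $\sum_s\partial_sf(w)\,g_s/x$, whose class is $\sum_s\partial_sf\otimes[g_s/x]$.

*There is $e$, depending only on $j$, such that $F^{e+1}$ kills $\ker\delta_j$.* Let $\delta_j(f)=0$, $f=\sum_\alpha f_\alpha w^\alpha$, and let $\mathfrak n$ be a maximal ideal of $A$. Comparing coefficients at the basis monomials of $W_{j-1}$, ($*$)(i) gives $\partial_sf\in\mathfrak nW_{j-1}$ for $s\le m_{\mathfrak n}$. Since $\partial_sw^\alpha=\alpha_sw^{\alpha-e_s}$, where $e_s$ is the $s$-th unit vector and $0<\alpha_s<p$ is invertible, $f_\alpha\in\mathfrak n$ whenever some $w_s$ with $s\le m_{\mathfrak n}$ occurs in $w^\alpha$. The other monomials $w^\alpha$ involve only $w_s$ with $s>m_{\mathfrak n}$, and at least one since $j\ge1$. For these $s$, ($*$)(ii) gives $\varphi(w_s)=\sum_ta_{st}w_t\in\mathfrak nW$.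 So $\varphi(f)=\sum f_\alpha^p\varphi(w^\alpha)\in\mathfrak nW_j$. This holds for every $\mathfrak n$, hence $\varphi(f)\in\mathfrak JW_j$ with $\mathfrak J$ the Jacobson radical of $A$. The ring $A/(x_1,x_2)^j$ is Artinian, and the maximal ideals of $A$ all contain $x_1,x_2$, so $\mathfrak J^M\subseteq(x_1,x_2)^j$ for some $M$. If $p^e\ge M$, then $\varphi^{e+1}(f)\in\mathfrak J^{[p^e]}W_j\subseteq(x_1,x_2)^jW_j=\bar G_j$.

*Conclusion.* Let $\xi\in H^1_{\mathfrak m}(\mathrm{Fil}_j/A)$, $j\ge2$. Its image in $H^1_{\mathfrak m}(\operatorname{gr}_jS)$ goes to $0$ in $H^2_{\mathfrak m}(\mathrm{Fil}_{j-1}/A)$, hence to $0$ in $H^2_{\mathfrak m}(\operatorname{gr}_{j-1}S)$; by naturality it lies in $\ker\delta_j$. So $F^{e+1}\xi$ has image $0$ in $H^1_{\mathfrak m}(\operatorname{gr}_jS)$ and comes from $H^1_{\mathfrak m}(\mathrm{Fil}_{j-1}/A)$. This is the claim with $e_j=e+1$. $\square$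

## 9. Killing a finite-length submodule exactly

**Proposition 9.1.** *Let $R,A,D\ge2,H$ be as in the Setup, and let $K\subseteq H$ be an $A$-submodule of finite length with $F^{-1}(K)=K$. Then there is a module-finite extension $A\subseteq S$ with $\ker(H\to H^D_{\mathfrak m}(S))=K$.*

*Proof.* If $K=0$, take $S=A$. Otherwise we choose generators of $K$ adapted to all maximal ideals of $A$, so that ($*$) holds, and apply Proposition 8.1.

**Step 1: generators and the matrix $(a_{st})$.** Write $K=\bigoplus_{\mathfrak n}K_{\mathfrak n}$ over the finitely many maximal ideals $\mathfrak n$ of $A$, with $K_{\mathfrak n}$ the $\mathfrak n$-power torsion. If $\mathfrak n^N\eta=0$, then $(\mathfrak n^N)^{[p]}F(\eta)=0$. As $F(K)\subseteq K$, this shows $F(K_{\mathfrak n})\subseteq K_{\mathfrak n}$. Let $m_{\mathfrak n}$ be the minimal number of generators of $K_{\mathfrak n}$ and $n=\max m_{\mathfrak n}$. Choose minimal generators $\eta_{1,\mathfrak n},\dots,\eta_{m_{\mathfrak n},\mathfrak n}$ of $K_{\mathfrak n}$,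 put $\eta_{s,\mathfrak n}=0$ for $s>m_{\mathfrak n}$, and $\eta_s=\sum_{\mathfrak n}\eta_{s,\mathfrak n}$. Choose $N\ge1$ with $\mathfrak n^NK_{\mathfrak n}=0$ for all $\mathfrak n$. By the Chinese remainder theorem there are $\varepsilon_{\mathfrak n}\in A$ with $\varepsilon_{\mathfrak n}\equiv1$ mod $\mathfrak n^N$ and $\varepsilon_{\mathfrak n}\equiv0$ mod the $N$-th powers of the other maximal ideals. Then $\varepsilon_{\mathfrak n}\eta_s=\eta_{s,\mathfrak n}$, so the $\eta_s$ generate $K$. Choose $a^{(\mathfrak n)}_{st}\in A$ with $F(\eta_{s,\mathfrak n})=\sum_ta^{(\mathfrak n)}_{st}\eta_{t,\mathfrak n}$, all $0$ for $s>m_{\mathfrak n}$, and $a_{st}\in A$ with $a_{st}\equiv a_{st}^{(\mathfrak n)}$ mod $\mathfrak n^N$ for all $\mathfrak n$. Then $F(\eta_s)=\sum_ta_{st}\eta_t$.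

**Step 2: condition ($*$).** (i) If $\sum_sr_s\eta_s=0$, then $\sum_{s\le m_{\mathfrak n}}r_s\eta_{s,\mathfrak n}=0$, and minimality of the generators gives $r_s\in\mathfrak n$ for $s\le m_{\mathfrak n}$. (ii) For $s>m_{\mathfrak n}$, $a_{st}\equiv0$ mod $\mathfrak n^N$.

**Step 3: equation (5).** Take $x_1,\dots,x_D$ to be sufficiently high powers of a system of parameters for $A$, so that $\eta_s=[g_s/x]$ for all $s$, with $g_s\in A$. Since $A$ is Cohen–Macaulay, $x_1,\dots,x_D$ is $A$-regular. From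
$$[g_s^p/x^p]=F(\eta_s)=\sum_ta_{st}\eta_t=\Big[x^{p-1}\sum_ta_{st}g_t\Big/x^p\Big]$$
and Lemma 7.2(a) we get (5) with $\ell=D$. By Lemma 7.2(b), $H(x)=A[1/x]$, so $K_0=\sum_sA\eta_s=K$.

**Step 4: conclusion.** Proposition 8.1 applies (if $D\ge3$ because $\ell\ge3$, if $D=2$ because of ($*$)). It gives $K\subseteq K'$ and $F^e(K')\subseteq K$, and the latter gives $K'\subseteq K$ because $F^{-1}(K)=K$. $\square$

*Example.* Let $k$ be perfect of characteristic $7$, $R=A=k[[x_1,x_2,z]]/(z^3-x_1^3-x_2^3)$, $D=\ell=2$, $\eta=[z^2/(x_1x_2)]$. It is nonzero as $z^2\notin(x_1,x_2)$, and it is killed by $x_1,x_2$ and by $z$, since $z^3\in(x_1,x_2)$. So it spans the socle $\operatorname{Ann}_E(\mathfrak m)$ of $E$. In $R$,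
$$z^{14}=z^2(x_1^3+x_2^3)^4=6(x_1x_2)^6z^2+x_1^7\,z^2(x_1^5+4x_1^2x_2^3)+x_2^7\,z^2(4x_1^3x_2^2+x_2^5),$$
so $F(\eta)=6\eta$, and (5) holds with $n=1$, $g=z^2$, $a=6$. The extension is
$$S=R[b_1,b_2]\Big/\big(b_1^7-6x_2^6b_1-z^2(x_1^5+4x_1^2x_2^3),\ \ b_2^7-6x_1^6b_2-z^2(4x_1^3x_2^2+x_2^5),\ \ x_1b_1+x_2b_2-z^2\big).$$
The ideal $\mathfrak m$ is fixed. By Lemma 1.3, $\Phi$ turns a form of degree $\delta$ into zero or a form of degree $(18+\delta-18)/7=\delta/7$, so $\Phi(F_*\mathfrak m)\subseteq\mathfrak m$. The coefficient of $(x_1x_2z)^6$ in $(z^3-x_1^3-x_2^3)^6$ is $6!/(2!)^3=90\equiv6$, so $\Phi(F_*1)=c$ is a nonzero constant, and $\Phi(F_*v^7)=cv$ for $v=x_1,x_2,z$ gives $\Phi(F_*\mathfrak m)\supseteq\mathfrak m$. So $F^{-1}(k\eta)=k\eta$ by Lemma 7.1(c). Condition ($*$) holds with $m_{\mathfrak m}=1$. Hence the kernel of $E\to H^2_{\mathfrak m}(S)$ is $\operatorname{Ann}_E(\mathfrak m)$, and $\tau_{S/R}=\mathfrak m$ by Lemma 7.1(b),(d).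

## 10. Proof of Theorem 6.1

Let $D=\dim R$, $E=H^D_{\mathfrak m}(R)$ and $K=\operatorname{Ann}_E(I)$. By Lemma 7.1(c), $F^{-1}(K)=K$. By Lemma 7.1(b),(d), a module-finite extension $R\subseteq S$ has $\tau_{S/R}=I$ iff $\ker(E\to H^D_{\mathfrak m}(S))=K$.

**Part 1: dimension at most two.** The implication "$\Rightarrow$" is Lemma 3.2. For "$\Leftarrow$", let $A=R:I$. By hypothesis $A=I:I$, so $A$ is a subring of $Q$ containing $R$, finite over $R$ because $aA\subseteq R$ for a nonzerodivisor $a\in I$; and $AI=I$.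

*Dimension $0$.* The only prime is $\mathfrak m$ and it is minimal, so $I=R$. Take $S=R$.

*Dimension $1$.* Take $S=A$: by Lemma 3.1, $\tau_{A/R}=R:(I:I)=I$, since $I:I=R:I$.

*Dimension $2$.* The idea is to pass to $A$, where only a finite-length submodule remains to be killed. Since $A\cong\operatorname{Hom}_R(I,R)$ has depth $2$, it is a Cohen–Macaulay $R$-module of dimension $2$. Put $H=H^2_{\mathfrak m}(A)$ and $J_0=R:A=\tau_{A/R}$. Since $IA=I\subseteq R$, $I\subseteq J_0$. As $A/R$ is killed by a nonzerodivisor, $\dim A/R\le1$ and $E\to H$ is surjective. By Lemma 7.1(b) its kernel is $\operatorname{Ann}_E(J_0)\subseteq K$. Let $K_A$ be the image of $K$ in $H$; then $K$ is the full preimage of $K_A$. We check the hypotheses of Proposition 9.1 for $K_A$.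

- *Finite length.* Let $P\ne\mathfrak m$ be a prime. Then $R_P$ is Gorenstein of dimension $\le1$ and $I_P$ is regular. The formation of $R:I\cong\operatorname{Hom}_R(I,R)$ and $R:A$ commutes with localization, so $(J_0)_P=R_P:(R_P:I_P)=I_P$; in dimension $0$ because $I_P=R_P$, in dimension $1$ by reflexivity. Thus $J_0/I$ has finite length. So does its Matlis dual, which is $\operatorname{Ann}_E(I)/\operatorname{Ann}_E(J_0)\cong K_A$.
- *$A$-submodule.* For $i\in I$ we have $iA\subseteq I\subseteq R$. So multiplication by $i$ is an $R$-linear map $A\to R$ and induces $\mu_i:H\to E$. If $\zeta\in E$ has image $\bar\zeta\in H$, then $\mu_i(\bar\zeta)=i\zeta$. Hence $K_A=\{\xi\in H:\mu_i(\xi)=0\text{ for all }i\in I\}$. For $a\in A$, $\mu_i(a\xi)=\mu_{ia}(\xi)$ and $ia\in I$, so $K_A$ is stable under $A$.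
- *$F^{-1}(K_A)=K_A$.* For $\zeta\in E$: $F(\bar\zeta)\in K_A\iff F(\zeta)\in K\iff\zeta\in K\iff\bar\zeta\in K_A$. The first and last equivalences hold because $K$ is the full preimage of $K_A$, and every element of $H$ has the form $\bar\zeta$.

Proposition 9.1 gives a module-finite extension $A\subseteq S$ with $\ker(H\to H^2_{\mathfrak m}(S))=K_A$. Then $\ker(E\to H^2_{\mathfrak m}(S))$ is the preimage of $K_A$, which is $K$, and $\tau_{S/R}=I$.

**Part 2: unmixed of height $\ell\ge3$.** We may assume $I\ne R$. Here we apply Proposition 8.1 with $A=R$ and a regular sequence of length $\ell$, not $D$.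

*The data.* Since $I$ has height $\ell$ and $R$ is Cohen–Macaulay, choose a regular sequence $x_1,\dots,x_\ell\in I$. Put $x=\prod x_i$, $(\underline x)=(x_1,\dots,x_\ell)$, $J=(\underline x):_RI$ (the ideal of all $r\in R$ with $rI\subseteq(\underline x)$), $J=(\underline x)+(g_1,\dots,g_n)$, $\mathcal H=H^\ell_{(\underline x)}(R)$, $N=\operatorname{Ann}_{\mathcal H}(I)$. As $(\underline x)\subseteq I$, Lemma 7.2 gives $N\subseteq R[1/x]$, and $[g/x]\in N$ iff $gI\subseteq(\underline x)$. So $N=\{[g/x]:g\in J\}$.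

*$F(N)\subseteq N$.* Let $\eta\in N$, $a\in I$; we show $aF(\eta)=0$. By Lemma 7.2(a), $\mathcal H$ is the union of the modules $R/(x_1^t,\dots,x_\ell^t)$, and their associated primes are minimal over $(\underline x)$. So it suffices that $aF(\eta)$ vanishes in $\mathcal H_P$ for each prime $P$ minimal over $(\underline x)$. If $I\not\subseteq P$, then $I_P=R_P$, so $N_P=0$ and $F(\eta)$ vanishes in $\mathcal H_P$. If $I\subseteq P$, then $R_P$ is Gorenstein of dimension $\ell$ with parameters $x_1,\dots,x_\ell$, so $\mathcal H_P=H^\ell_{PR_P}(R_P)$. The image of $\eta$ lies in $\operatorname{Ann}(I_P)$, and $I_P$ is fixed. Lemma 7.1(c) for $R_P$ gives $F(\operatorname{Ann}(I_P))\subseteq\operatorname{Ann}(I_P)$, so $aF(\eta)=0$ in $\mathcal H_P$.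

*Equation (5).* Thus $F[g_s/x]=[g/x]$ with $g\in J$, and modulo $(\underline x)$ we may write $g=\sum_ta_{st}g_t$. So $[g_s^p/x^p]=[x^{p-1}\sum_ta_{st}g_t/x^p]$, and Lemma 7.2(a) gives (5) with $A=R$.

*Identification of $K_0$.* Here $H=E$ and $K_0=\sum_sg_s\operatorname{Ann}_E(\underline x)=J\cdot\operatorname{Ann}_E(\underline x)$. As $\operatorname{Ann}_{\hat R}(\operatorname{Ann}_E(\underline x))=(\underline x)\hat R$, an element $r\in\hat R$ kills $K_0$ iff $rJ\subseteq(\underline x)\hat R$. By flatness, $\operatorname{Ann}_{\hat R}(K_0)=((\underline x):_RJ)\hat R$, so $K_0=\operatorname{Ann}_E((\underline x):_RJ)$.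

*$(\underline x):_RJ=I$.* The inclusion $\supseteq$ is clear. The quotient $((\underline x):_RJ)/I$ is a submodule of $R/I$, so equality can be checked at the associated primes $P$ of $R/I$. Such $P$ has height $\ell$ and contains $(\underline x)$, so it is minimal over $(\underline x)$. Then $R_P/(\underline x)R_P$ is Artinian Gorenstein, where every ideal equals its double annihilator.

*Conclusion.* So $K_0=\operatorname{Ann}_E(I)=K$. Proposition 8.1 gives an extension $R\subseteq S$ with $K\subseteq K'=\ker(E\to H^D_{\mathfrak m}(S))$ and $F^e(K')\subseteq K$. As $F^{-1}(K)=K$, $K'=K$, and $\tau_{S/R}=I$.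

**Part 3: $\mathfrak m$-primary ideals.** If $\dim R\ge3$, the only associated prime of $R/I$ is $\mathfrak m$, of height $\ge3$, and part 2 applies. If $\dim R=2$, then $R/I$ has finite length and $R$ has depth $2$, so $\operatorname{Hom}_R(R/I,R)=\operatorname{Ext}^1_R(R/I,R)=0$. From $0\to I\to R\to R/I\to0$ we get $R=\operatorname{Hom}_R(R,R)\cong\operatorname{Hom}_R(I,R)$, that is, $R:I=R$. So $I\cdot(R:I)=I$, and part 1 applies.

**Part 4: normal of dimension two.** We show that $I$ is $R$ or $\mathfrak m$-primary. The ring $R$ is a domain. Let $P$ be a prime of height one; $R_P$ is a discrete valuation ring with valuation $v$, uniformizer $t$ and fraction field $Q$. Since $I\ne0$, $I_P=t^nR_P$ for some $n\ge0$. The generator $\Phi$ of $\operatorname{Hom}_{R_P}(F_*R_P,R_P)$ extends to $Q$, and $\operatorname{Hom}_Q(F_*Q,Q)$ is a one-dimensional $F_*Q$-space spanned by $\Phi$. Let $c\in Q$ with $\Phi(F_*(cR_P))\subseteq R_P$. Then $\Phi(F_*(c\,\cdot))$ restricts to an element of $\operatorname{Hom}_{R_P}(F_*R_P,R_P)$,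 so it equals $\Phi(F_*(r\,\cdot))$ for some $r\in R_P$, and $c=r\in R_P$ by one-dimensionality. The converse is clear. Hence for $z\in Q$,
$$z\,\Phi(F_*t^nR_P)\subseteq R_P\iff\Phi(F_*z^pt^nR_P)\subseteq R_P\iff z^pt^n\in R_P\iff v(z)\ge-\lfloor n/p\rfloor,$$
the last step because $v(z)$ is an integer. So $\Phi(F_*t^nR_P)=t^{\lfloor n/p\rfloor}R_P$. Since $I_P$ is fixed, $n=\lfloor n/p\rfloor$, so $n=0$. As $I$ is nonzero and contained in no prime of height one, either $I=R$, where $S=R$ works, or $I$ is $\mathfrak m$-primary, and part 3 applies. $\blacksquare$
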